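
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{A square-free determinant criterion for graphs determined by their generalized $A_\alpha$-spectrum}


\begin{abstract}
For a graph $G$ of order $n$ with adjacency matrix $A$ and degree matrix $D$ put $A_\alpha=\alpha D+(1-\alpha)A$, and let $\widetilde W_\alpha(G)$ be the normalized walk matrix of $A_\alpha$. We prove that, for every rational $\alpha\in[0,1)$, if $\det\widetilde W_\alpha(G)/2^{\lfloor n/2\rfloor}$ is an odd square-free integer, then $G$ is determined up to isomorphism by the $A_\alpha$-spectra of $G$ and of its complement. This answers a question of Li and Sun. A graph with the same spectra gives a rational orthogonal matrix $Q$, and the denominator of $Q$ is studied one prime at a time. Only primes dividing the denominator of $\alpha$ can survive; together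 they force $Q$ to be $\frac2nJ$ minus a permutation matrix, where $J$ is the all-ones matrix, and this is incompatible with $\det\widetilde W_\alpha(G)\neq0$.
\end{abstract}

\section{The question and the answer}

All graphs are finite, simple and undirected. For a graph $G$ on $n$ vertices let $A=A(G)$ be its adjacency matrix, $D=D(G)$ its diagonal degree matrix, and for $\alpha\in[0,1]$ let
\[
A_\alpha(G)=\alpha D(G)+(1-\alpha)A(G).
\]
The \emph{$A_\alpha$-spectrum} of $G$ is the multiset of eigenvalues of $A_\alpha(G)$. The \emph{generalized} $A_\alpha$-spectrum is the pair consisting of the $A_\alpha$-spectra of $G$ and of its complement $\overline G$. A graph $G$ is \emph{determined by its generalized $A_\alpha$-spectrum} (DGA$_\alpha$S) if every graph $H$ with the same generalized $A_\alpha$-spectrum is isomorphic to $G$. A graph $H$ with the same generalized $A_\alpha$-spectrum as $G$ will be called a \emph{mate} of $G$; it has the same order as $G$. We write $\mathbf 1$ for the all-ones vector, $J=\mathbf 1\mathbf 1^T$ for the all-ones matrix, and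 $e_i$ for the $i$-th standard basis vector.

Why should arithmetic decide such a question? The spectrum alone determines the symmetric matrix $A_\alpha(G)$ up to orthogonal similarity. The spectrum of the complement adds information about $\mathbf 1$: for $\alpha<1$ it determines the numbers $\mathbf 1^TA_\alpha^k\mathbf 1$, $k\ge0$ (see the proof of Proposition~\ref{prop:Q}). So a graph and its mate have the same Gram matrix of the vectors $\mathbf 1,A_\alpha\mathbf 1,\dots,A_\alpha^{n-1}\mathbf 1$. If these vectors form a basis, a unique orthogonal matrix $Q$ carries one family to the other. For rational $\alpha$ it is rational, and if it is integral it is a permutation matrix and the graphs are isomorphic. Once the vectors have been rescaled to be integral, the least common denominator of $Q$ divides the determinant of the basis (Lemma~\ref{lem:level}), so one expects that a determinant with few repeated prime factors leaves no room for denominators.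

To make this precise let $\alpha$ be rational, let $c_\alpha$ be the smallest positive integer for which $A_{c_\alpha}:=c_\alpha A_\alpha(G)$ is integral, and put
\[
\widetilde W_\alpha(G)=\Bigl[\mathbf 1,\ \frac{A_{c_\alpha}\mathbf 1}{c_\alpha},\ \frac{A_{c_\alpha}^2\mathbf 1}{c_\alpha},\ \dots,\ \frac{A_{c_\alpha}^{n-1}\mathbf 1}{c_\alpha}\Bigr].
\]
Since $A_{c_\alpha}\mathbf 1=c_\alpha d$, where $d$ is the vector of degrees, this $n\times n$ matrix is integral. Without the division the determinant would always be divisible by $c_\alpha^{n-1}$, and for $c_\alpha>1$ and $n\ge3$ one could not ask it to be square-free at any prime dividing $c_\alpha$. A power of $2$ has to be removed as well, because symmetric matrices have parity constraints (Section~\ref{sec:two}). For $\alpha=0$ the following is a theorem of Wang: \emph{if $\det\widetilde W_0(G)/2^{\lfloor n/2\rfloor}$ is odd and square-free, then $G$ is determined by its generalized adjacency spectrum.} Li and Sun \cite{LiSun} posed the question whether the same arithmetic condition suffices for every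 rational $\alpha\in[0,1)$. It does.

\begin{theorem}\label{thm:main}
Let $G$ be a graph of order $n$ and let $\alpha\in[0,1)$ be rational. If $\det\widetilde W_\alpha(G)/2^{\lfloor n/2\rfloor}$ is an odd square-free integer, then $G$ is DGA$_\alpha$S.
\end{theorem}

Throughout, $\alpha=a/c\in[0,1)$ in lowest terms (with $a=0$, $c=1$ if $\alpha=0$) and $b=c-a$, so that $b>0$ and $\gcd(a,c)=\gcd(b,c)=1$; $v_p$ denotes the $p$-adic valuation, with $v_p(0)=\infty$. If $a$ and $c$ are both odd and $n\ge2$, the hypothesis of Theorem~\ref{thm:main} is never satisfied: the determinant is $0$ for $n\le4$ and is divisible by a higher power of $2$ for $n\ge5$ (Proposition~\ref{prop:two}(ii)). The natural normalization gives a statement that contains Theorem~\ref{thm:main}.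

\begin{theorem}\label{thm:E}
Put $E=\lfloor n/2\rfloor$ if $ac$ is even and $E=\lfloor (n-1)^2/4\rfloor$ if $ac$ is odd. Then $2^E\mid\det\widetilde W_\alpha(G)$ for every graph $G$ of order $n$, and if $\det\widetilde W_\alpha(G)/2^E$ is odd and square-free, then $G$ is DGA$_\alpha$S.
\end{theorem}

We do not claim to exhibit graphs satisfying the hypothesis of Theorem~\ref{thm:E} when $ac$ is odd. At a single odd prime we obtain the following.

\begin{theorem}\label{thm:odd}
Let $n\ge2$, let $\det\widetilde W_\alpha(G)\ne0$ and let $H$ be a mate of $G$. Then $Q=\widetilde W_\alpha(G)\widetilde W_\alpha(H)^{-1}$ is a well-defined rational orthogonal matrix; let $\ell$ be the least positive integer with $\ell Q$ integral. If an odd prime $p$ divides $\ell$, then either $p^2\mid\det\widetilde W_\alpha(G)$, or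
\[
p\mid c,\qquad p\mid |E(G)|,\qquad v_p(n)=1,\qquad \ell Q\equiv hJ\pmod p\ \text{ with }\ p\nmid h .
\]
\end{theorem}

The primes dividing $c$ are the source of difficulty. For $p\nmid c$ the columns of $\widetilde W_\alpha(G)$ span, locally at $p$, a lattice generated by the iterates of the single vector $\mathbf 1$, and a prime $p$ dividing the determinant exactly once cannot divide the denominator of $Q$, by the mechanism of Example~\ref{ex:rotation}. For $p\mid c$ a second generator, $d$, is needed, and the local argument no longer excludes a denominator $p$; it only shows that $\ell Q$ is a multiple of $J$ modulo $p$. Example~\ref{ex:path} shows a matrix of this shape. The proof therefore has a local part (Sections~\ref{sec:once} and~\ref{sec:two}), showing that only denominators of this kind are possible, and a global part (Sections~\ref{sec:global} and~\ref{sec:reflection}), excluding them.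

The assumption $\alpha<1$ enters as $b\neq0$, both in the construction of $Q$ and in recovering the graph from its matrix. For $\alpha=1$ the matrix $\widetilde W_1(G)$ is the Vandermonde matrix of the degrees; two vertices of a graph with $n\ge2$ have equal degree, so its determinant is $0$ and the question is void.

\section{Two examples}\label{sec:examples}

The first example isolates, without any graph, the reason why a prime that divides the determinant exactly once is usually harmless.

\begin{example}[a rotation with denominator $5$]\label{ex:rotation}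
Let
\[
Q=\frac15\begin{pmatrix}3&-4\\4&3\end{pmatrix},\qquad
M=\begin{pmatrix}1&9\\9&0\end{pmatrix},\qquad
Q^TMQ=\begin{pmatrix}9&-3\\-3&-8\end{pmatrix}.
\]
So a non-integral rational orthogonal matrix can carry an integral symmetric matrix to an integral one. Consider the integral vectors $v$ for which $Q^Tv$ is also integral. They are given by $v_1\equiv2v_2\pmod5$ and form the lattice $\Lambda=\mathbb Z^2\cap Q\mathbb Z^2$, of index $5$ in $\mathbb Z^2$, with basis $g_1=(2,1)^T$, $g_2=(-1,2)^T$. One computes
\[
Mg_1=(11,18)^T=8g_1+5g_2,\qquad Mg_2=(17,-9)^T=5g_1-7g_2 .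
\]
Since $8\equiv-7\equiv3\pmod 5$, the matrix $M$ acts on $\Lambda/5\Lambda$ as the \emph{scalar} $3$. Hence $v$ and $Mv$ never generate $\Lambda$, whatever $v\in\Lambda$ is.

This is no accident. As $g_1,g_2$ are orthogonal of squared length $5$, the dual lattice is $\Lambda^*=\frac15\Lambda$. The plane $\Lambda^*/\Lambda$ over $\mathbb F_5$ contains the two lines $\mathbb Z^2/\Lambda$ and $Q\mathbb Z^2/\Lambda$, both preserved by $M$. Each line pairs trivially with itself, because $\mathbb Z^2$ and $Q\mathbb Z^2$ are self-dual, hence nontrivially with the other. A symmetric operator then has the same eigenvalue on both lines. In our problem $\Lambda$ is replaced by the span of the columns of $\widetilde W_\alpha(G)$, and when this span is generated by $\mathbf 1,M\mathbf 1,M^2\mathbf 1,\dots$ a two-dimensional eigenspace is impossible.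
\end{example}

\begin{example}[a reflection for the path on four vertices]\label{ex:path}
Let $\alpha=\frac12$, so $c=2$, and let $G$ be the path $1$--$2$--$3$--$4$ with degree vector $d=(1,2,2,1)^T$ and $M=2A_{1/2}=D+A$. Let $R=\frac12J-I$. This is a symmetric orthogonal matrix with $R\mathbf 1=\mathbf 1$ and with denominator $2$. Since $M\mathbf 1=2d$ and the entries of $M$ add up to $12$,
\[
RMR=M-(\mathbf 1d^T+d\mathbf 1^T)+3J,\qquad (RMR)_{ij}=M_{ij}-d_i-d_j+3,
\]
that is,
\[
M=\begin{pmatrix}1&1&0&0\\1&2&1&0\\0&1&2&1\\0&0&1&1\end{pmatrix},\qquad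
RMR=\begin{pmatrix}2&1&0&1\\1&1&0&0\\0&0&1&1\\1&0&1&2\end{pmatrix},
\]
and the second matrix is $D+A$ for the path $2$--$1$--$4$--$3$. So an orthogonal matrix with denominator $2$ carries one graph to another. Here the prime $2$ divides $c$, and $2R=J-2I\equiv J\pmod2$. For such primes the mechanism of Example~\ref{ex:rotation} is not available: if $p\mid c$, then $M\mathbf 1=cd\equiv0\pmod p$, so the iterates of $\mathbf 1$ contribute nothing beyond $\mathbf 1$ itself and $d$ has to be added as a second generator.

The two paths are isomorphic, but Remark~\ref{rem:family} extends the example to a family containing non-isomorphic pairs, for $\alpha=2/n$. All these graphs have $\det\widetilde W_\alpha=0$. The proof must show that this is unavoidable: a graph with a mate obtained by such a reflection has determinant $0$.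
\end{example}

\section{The orthogonal matrix attached to a mate}\label{sec:Q}

\subsection{The integral matrix \texorpdfstring{$M$}{M}}

For $n=1$ there is only one graph, $\widetilde W_\alpha=[1]$ and $E=0$, and Theorems~\ref{thm:main} and~\ref{thm:E} are trivial. If $n\ge2$ and $G$ has no edge, the second column of $\widetilde W_\alpha(G)$ is $0$, so the determinant is $0$; the divisibility in Theorem~\ref{thm:E} holds, and $G$ satisfies the hypothesis of neither Theorem~\ref{thm:main} nor Theorem~\ref{thm:odd} nor the second part of Theorem~\ref{thm:E}. \emph{From now on $n\ge2$ and $G$ has an edge.}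

Then $c_\alpha(1-\alpha)=c_\alpha b/c$ is an integer, so $c\mid c_\alpha$; as $cA_\alpha(G)$ is integral, $c_\alpha=c$. Put
\[
M=cA_\alpha(G)=aD+bA,\qquad m=|E(G)|,\qquad \widetilde W=\widetilde W_\alpha(G).
\]
Then
\begin{equation}\label{eq:basic}
M\mathbf 1=c\,d,\qquad M_{ii}=a\,d_i,\qquad \mathbf 1^Td=2m,\qquad \widetilde W=[\mathbf 1,d,Md,\dots,M^{n-2}d].
\end{equation}
We also use $W=[\mathbf 1,M\mathbf 1,\dots,M^{n-1}\mathbf 1]=\widetilde W\operatorname{diag}(1,c,\dots,c)$.

\begin{lemma}\label{lem:five}
If $\det\widetilde W\ne0$, then $n\ge5$.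
\end{lemma}
\begin{proof}
The permutation matrix $P$ of an automorphism of $G$ commutes with $M$ and fixes $\mathbf 1$ and $d$, so $P\widetilde W=\widetilde W$ and $P=I$. It therefore suffices to find a nontrivial automorphism when $2\le n\le4$. Some two vertices $u,v$ have equal degree, since the degrees $0$ and $n-1$ cannot both occur. The sets $N(u)\setminus\{v\}$ and $N(v)\setminus\{u\}$ then have the same size. If they are equal, the transposition $(u\,v)$ is an automorphism. This covers $n\le3$, where both are subsets of a set with at most one element. For $n=4$ with remaining vertices $w,z$, the only other possibility, up to renaming, is $N(u)\setminus\{v\}=\{w\}$ and $N(v)\setminus\{u\}=\{z\}$; then $(u\,v)(w\,z)$ is an automorphism.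
\end{proof}

\begin{lemma}\label{lem:stable}
The $\mathbb Z$-span of the columns of $\widetilde W$ is $M$-stable and contains $M^kd$ for all $k\ge0$.
\end{lemma}
\begin{proof}
As $M\mathbf 1=cd$, it is enough to show that $M^{n-1}d$ lies in the span. Let $x^n+\sum_{k<n}c_kx^k$ be the characteristic polynomial of $M$. Adding all columns of $M$ to the first one produces the column $c\,d$, so $c$ divides $c_0=\pm\det M$. By the Cayley--Hamilton theorem,
\[
M^{n-1}d=\frac1cM^n\mathbf 1=-\frac{c_0}c\mathbf 1-\sum_{k=1}^{n-1}c_kM^{k-1}d .\qedhere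
\]
\end{proof}

\subsection{Mates}

\begin{proposition}\label{prop:Q}
Let $\det\widetilde W\neq0$ and let $H$ be a mate of $G$, with adjacency matrix $A'$, degree matrix $D'$ and degree vector $d'$; put $M'=cA_\alpha(H)=aD'+bA'$. Then $H$ has $m$ edges, $\widetilde W':=\widetilde W_\alpha(H)$ equals $[\mathbf 1,d',M'd',\dots,M'^{\,n-2}d']$, and $\det\widetilde W'=\pm\det\widetilde W$. The matrix $Q=\widetilde W\widetilde W'^{-1}$ is rational and satisfies
\[
Q^TQ=I,\quad Q\mathbf 1=Q^T\mathbf 1=\mathbf 1,\quad Qd'=d,\quad Q^TMQ=M',\quad \widetilde W^TQ=\widetilde W'^T .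
\]
\end{proposition}
\begin{proof}
The degree matrix of $\overline G$ is $(n-1)I-D$ and its adjacency matrix is $J-I-A$, so
\[
cA_\alpha(\overline G)=\bigl(a(n-1)-b\bigr)I+bJ-M,
\]
and likewise for $H$. Equality of the two pairs of spectra therefore means
\[
\det(yI-M)=\det(yI-M'),\qquad \det(yI-M+bJ)=\det(yI-M'+bJ).
\]
Since $J=\mathbf 1\mathbf 1^T$, the matrix determinant lemma gives
\[
\det(yI-M+bJ)=\det(yI-M)\Bigl(1+b\,\mathbf 1^T(yI-M)^{-1}\mathbf 1\Bigr),
\]
and $\mathbf 1^T(yI-M)^{-1}\mathbf 1=\sum_{k\ge0}y^{-k-1}\,\mathbf 1^TM^k\mathbf 1$. As $b\neq0$,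
\begin{equation}\label{eq:walks}
\mathbf 1^TM^k\mathbf 1=\mathbf 1^TM'^k\mathbf 1\qquad(k\ge0).
\end{equation}
For $k=1$ this says $2mc=2|E(H)|c$. So $H$ has $m>0$ edges, and \eqref{eq:basic} applies to $H$ with the same $c$. The entries of $\widetilde W^T\widetilde W$ are the numbers $n$, $\mathbf 1^TM^k\mathbf 1/c$ and $\mathbf 1^TM^k\mathbf 1/c^2$ in places not depending on the graph, so $\widetilde W^T\widetilde W=\widetilde W'^T\widetilde W'$ by \eqref{eq:walks}. This yields $\det\widetilde W'=\pm\det\widetilde W$, $Q^TQ=I$, and $\widetilde W^TQ=\widetilde W^T\widetilde W\widetilde W'^{-1}=\widetilde W'^T$. Comparing the first two columns of $Q\widetilde W'=\widetilde W$ gives $Q\mathbf 1=\mathbf 1$ and $Qd'=d$; then $Q^T\mathbf 1=Q^TQ\mathbf 1=\mathbf 1$. Finally, let $W'=[\mathbf 1,M'\mathbf 1,\dots,M'^{\,n-1}\mathbf 1]$. Then $W=QW'$, and $MW=WC$, $M'W'=W'C$ with the same companion matrix $C$, because $M$ and $M'$ have the same characteristic polynomial. So $MQW'=WC=QW'C=QM'W'$, and as $W'$ is invertible, $MQ=QM'$.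
\end{proof}

The \emph{level} $\ell$ of $Q$ is the least positive integer such that $\ell Q$ is integral. We recall the Smith normal form: a nonsingular integral matrix $X$ can be written $X=U\operatorname{diag}(d_1,\dots,d_n)V$ with $U,V\in GL_n(\mathbb Z)$ and positive integers $d_1\mid d_2\mid\dots\mid d_n$, its invariant factors. Thus $|\det X|=d_1\cdots d_n$, the matrix $d_nX^{-1}$ is integral, and the rank of $X$ modulo a prime $p$ is the number of $d_i$ prime to $p$.

\begin{lemma}\label{lem:level}
In the situation of Proposition~\ref{prop:Q}: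
\begin{enumerate}
\item[(i)] $\ell$ divides the last invariant factor of $\widetilde W$, hence $\ell\mid\det\widetilde W$; and $\ell Q\not\equiv0\pmod p$ for every prime $p\mid\ell$.
\item[(ii)] For the $i$-th column $u=\ell Qe_i$ of $\ell Q$ and all $k\ge0$,
\begin{equation}\label{eq:column}
\widetilde W^Tu\equiv0\pmod\ell,\qquad \mathbf 1^Tu=\ell,\qquad u^TM^ku\equiv0\pmod{\ell^2},
\end{equation}
and $u^Tu=\ell^2$.
\item[(iii)] If $\ell=1$, then $G\cong H$.
\item[(iv)] The graph $G$ is a mate of $H$, the pair $(H,G)$ has orthogonal matrix $Q^T$, with the same level, and $\det\widetilde W'=\pm\det\widetilde W$. So every statement about $(G,H)$ and $Q$ proved under assumptions on $c$, $n$, $\ell$ and $|\det\widetilde W|$ alone holds for $(H,G)$ and $Q^T$.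
\end{enumerate}
\end{lemma}
\begin{proof}
(i) Let $d_n$ be the last invariant factor of $\widetilde W$. As $Q^T=Q^{-1}=\widetilde W'\widetilde W^{-1}$, the matrix $d_nQ$ is integral. The integers $k$ with $kQ$ integral form the ideal $\ell\mathbb Z$, so $\ell\mid d_n$; the second claim is the minimality of $\ell$. (ii) We have $\widetilde W^Tu=\ell\widetilde W'^Te_i$, $\mathbf 1^Tu=\ell\,\mathbf 1^Te_i$ and $u^TM^ku=\ell^2e_i^TQ^TM^kQe_i=\ell^2(M'^k)_{ii}$. (iii) An integral orthogonal matrix with row sums $1$ is a permutation matrix. The off-diagonal entries of $M$ and $M'$ are $b$ times adjacency entries, and $b\neq0$, so by $Q^TMQ=M'$ the permutation $Q$ gives an isomorphism. (iv) $\widetilde W'\widetilde W^{-1}=Q^T$.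
\end{proof}

So everything comes down to $\ell=1$. By (i), only primes dividing $\det\widetilde W$ matter.

\section{Primes dividing the determinant exactly once}\label{sec:once}

The next proposition turns Example~\ref{ex:rotation} into a proof and finds the one way in which the argument can fail. Parity of $p$ plays no role in it.

\begin{proposition}\label{prop:A}
Let $\det\widetilde W\neq0$, let $H$ be a mate of $G$ with matrix $Q$ of level $\ell$, and let $p$ be a prime with $p\mid\ell$ and $v_p(\det\widetilde W)=1$. Then $v_p(\ell)=1$, $p\mid c$, $\widetilde W^T\mathbf 1\equiv0\pmod p$, and $\ell Q\equiv hJ\pmod p$ with $p\nmid h$.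
\end{proposition}

\begin{proof}
As $\ell\mid\det\widetilde W$, we have $v_p(\ell)=1$. Let $\mathbb Z_{(p)}$ be the ring of rational numbers with denominator prime to $p$. For a $\mathbb Z_{(p)}$-lattice $X$ of full rank in $\mathbb Q^n$ let $X^*=\{y\in\mathbb Q^n:x^Ty\in\mathbb Z_{(p)}\text{ for all }x\in X\}$. If $X\subset Y$, then $Y^*\subset X^*$ and $[X^*:Y^*]=[Y:X]$.

\smallskip
\emph{Step 1: four lattices.} Put
\[
L=\mathbb Z_{(p)}^n,\qquad L'=QL,\qquad \Lambda=\widetilde WL=Q\widetilde W'L .
\]
Then $L^*=L$, and $L'^*=L'$ as $Q$ is orthogonal. All three lattices are $M$-stable: $L$ since $M$ is integral, $L'$ since $MQL=QM'L\subset QL$, and $\Lambda$ by Lemma~\ref{lem:stable}. The determinants of $\widetilde W$ and $\widetilde W'$ have $p$-adic valuation $1$, so $\Lambda$ has index $p$ in both $L$ and $L'$. Moreover $L\neq L'$, because $p\mid\ell$ says that $Q$ is not integral at $p$. As the indices are prime, $L\cap L'=\Lambda$. Dually, $\Lambda^*$ contains $L=L^*$ and $L'=L'^*$, each with index $p$, so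
\[
\Lambda^*=L+L',\qquad |\Lambda^*/\Lambda|=p^2,\qquad p\Lambda^*=pL+pL'\subset\Lambda .
\]

\smallskip
\emph{Step 2: $M$ acts on $\Lambda^*/\Lambda$ as a scalar; that is, there is $\lambda\in\mathbb Z$ with $(M-\lambda)\Lambda^*\subset\Lambda$.} Take $x\in L\setminus\Lambda$ and $y\in L'\setminus\Lambda$. On the groups $L/\Lambda$ and $L'/\Lambda$ of order $p$ the operator $M$ acts by integers, so $Mx=\lambda x+\mu$ and $My=\lambda'y+\mu'$ with $\lambda,\lambda'\in\mathbb Z$ and $\mu,\mu'\in\Lambda$. First, $x^Ty\notin\mathbb Z_{(p)}$: otherwise $y$ would pair integrally with $\Lambda+\mathbb Z_{(p)}x=L$, so $y\in L^*\cap L'=L\cap L'=\Lambda$. Now $(Mx)^Ty=x^TMy$ gives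
\[
(\lambda-\lambda')\,x^Ty=x^T\mu'-\mu^Ty\in\mathbb Z_{(p)},
\]
because $x,y\in\Lambda^*$. Hence $p\mid\lambda-\lambda'$, and $(M-\lambda)y=(\lambda'-\lambda)y+\mu'\in p\Lambda^*+\Lambda=\Lambda$. So $M-\lambda$ maps $x$, $y$ and $\Lambda$ into $\Lambda$, and these generate $\Lambda^*$.

\smallskip
\emph{Step 3: counting generators.} To use what we know about $\Lambda$ we move the plane $\Lambda^*/\Lambda$ into $V=\Lambda/p\Lambda$, an $\mathbb F_p$-space having the columns of $\widetilde W$ as a basis. Let
\[
T=\{x\in\mathbb Q^n:px\in\Lambda,\ (M-\lambda)x\in\Lambda\},\qquad K=\ker(M-\lambda\mid V).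
\]
Multiplication by $p$ induces an isomorphism $T/\Lambda\cong K$, and $\Lambda^*\subset T$ by Steps 1 and 2. Hence $\dim K\ge2$, and if $\dim K=2$ then $T=\Lambda^*$. Recall that on a cyclic $\mathbb F_p[x]$-module of finite dimension, that is, on a proper quotient of $\mathbb F_p[x]$ or on $0$, the kernel of $x-\lambda$ has dimension at most $1$.

Suppose $p\nmid c$. Then $d=c^{-1}M\mathbf 1$, so $V$ is a cyclic $\mathbb F_p[M]$-module generated by $\mathbf 1$, and $\dim K\le1$, a contradiction. So $p\mid c$.

Now $\mathbf 1\neq0$ in $V$ and $M\mathbf 1=c\,d=0$ in $V$. The quotient $V/\langle\mathbf 1\rangle$ is cyclic, generated by $d$, so $M-\lambda$ has a kernel of dimension at most $1$ on it. Therefore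
\[
2\le\dim K\le1+\dim(K\cap\langle\mathbf 1\rangle)\le2 .
\]
Thus $\mathbf 1\in K$, $\dim K=2$ and $T=\Lambda^*$, and from $\mathbf 1\in K$ we get $p^{-1}\mathbf 1\in T=\Lambda^*$. This says $\widetilde W^T\mathbf 1\equiv0\pmod p$. As $p^{-1}\mathbf 1\notin L$ and $[\Lambda^*:L]=p$,
\[
\Lambda^*=L+\mathbb Z_{(p)}\,p^{-1}\mathbf 1 .
\]

\smallskip
\emph{Step 4: the shape of $\ell Q$.} The columns of $Q$ lie in $L'\subset\Lambda^*$, and $v_p(\ell)=1$, so every column of $\ell Q$ is congruent modulo $p$ to a multiple of $\mathbf 1$. By Lemma~\ref{lem:level}(iv) the same holds for the columns of $\ell Q^T$. A matrix whose columns and rows are all constant is a multiple of $J$, so $\ell Q\equiv hJ\pmod p$, and $p\nmid h$ by Lemma~\ref{lem:level}(i).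
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:odd}]
The matrix $Q$ exists by Proposition~\ref{prop:Q}. Let $p$ be odd, $p\mid\ell$ and $p^2\nmid\det\widetilde W$. As $\ell\mid\det\widetilde W$, $v_p(\det\widetilde W)=1$ and Proposition~\ref{prop:A} applies. The first two entries of $\widetilde W^T\mathbf 1$ are $n$ and $2m$, so $p\mid n$ and, $p$ being odd, $p\mid m$. Write a column of $\ell Q$ as $u=h\mathbf 1+py$ with $y$ integral. From $\mathbf 1^Tu=\ell$ we get $p\,\mathbf 1^Ty=\ell-hn$, so
\[
\ell^2=u^Tu=h^2n+2h(\ell-hn)+p^2y^Ty .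
\]
Modulo $p^2$ this reads $h(2\ell-hn)\equiv0$, hence $hn\equiv2\ell\pmod{p^2}$. As $v_p(2\ell)=1$ and $p\nmid h$, $v_p(n)=1$.
\end{proof}

\section{The prime 2}\label{sec:two}

The prime $2$ divides $\det\widetilde W$ to a high power, so the index-$p$ argument is not available. Here is what replaces it.

\begin{proposition}\label{prop:two}
Let $\ell$ denote the level of the matrix $Q$ attached to a mate of $G$ when $\det\widetilde W\ne0$.
\begin{enumerate}
\item[(i)] If $ac$ is even, then $2^{\lfloor n/2\rfloor}\mid\det\widetilde W$. If $v_2(\det\widetilde W)=\lfloor n/2\rfloor$ and $H$ is a mate of $G$ with $2\mid\ell$, then $c$ and $n$ are even, $4\nmid\ell$, and $\ell Q\equiv J\pmod2$.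
\item[(ii)] If $ac$ is odd, then $2^{\lfloor (n-1)^2/4\rfloor}\mid\det\widetilde W$. If $v_2(\det\widetilde W)=\lfloor (n-1)^2/4\rfloor$, then $2\nmid\ell$ for every mate of $G$. The quotient $\det\widetilde W/2^{\lfloor n/2\rfloor}$ is never an odd integer.
\end{enumerate}
\end{proposition}

The idea for (i) is this. Modulo $2$ the column space $Z$ of $\widetilde W$ is nearly self-orthogonal, which forces the power of $2$ in the determinant. If this power is as small as it can be, then $Z$ is as large as it can be and $Z^\perp\subset Z$. By \eqref{eq:column}, a column $u$ of $\ell Q$ lies in $Z^\perp$ modulo $2$, hence in $Z$; so $u$ is, modulo $2$, a polynomial $q(M)$ applied to a generator (plus a multiple of $\mathbf 1$ if $c$ is even). Since $M$ is symmetric, the finer information $u^TM^ku\equiv0\pmod4$ is then a statement about $q^2$. We use it to show $q^2\equiv0$, and in $\mathbb F_2[x]$ this gives $q\equiv0$.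

The proof occupies the three subsections below, one for each parity pattern of $(a,c)$; both being even is impossible. In this section spans, orthogonal complements, ranks and linear independence are taken over $\mathbb F_2$, and an integral vector is identified with its reduction where appropriate. For $x\in\mathbb Z^n$,
\begin{equation}\label{eq:parity}
x^Tx\equiv\mathbf 1^Tx,\qquad x^TMx\equiv\sum_iM_{ii}x_i\pmod2,
\end{equation}
since $x_i^2\equiv x_i$ and the off-diagonal terms of $x^TMx$ occur in equal pairs.

\begin{lemma}\label{lem:smith}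
Let an integral $n\times n$ matrix $X$ have rank $r$ modulo $2$. Then $2^{n-r}\mid\det X$. If $v_2(\det X)=n-r$, then no invariant factor of $X$ is divisible by $4$, and for $x\in\mathbb Z^n$ the congruence $X^Tx\equiv0\pmod4$ implies $x\equiv0\pmod2$.
\end{lemma}
\begin{proof}
We may assume $\det X\ne0$. Exactly $n-r$ invariant factors are even; this gives the first two claims. If $X^T=U\operatorname{diag}(d_1,\dots,d_n)V$ with $U,V\in GL_n(\mathbb Z)$ and all $v_2(d_i)\le1$, and if $X^Tx\equiv0\pmod4$, then every $d_i(Vx)_i$ is divisible by $4$, so $Vx$, and hence $x$, is even.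
\end{proof}

\subsection{\texorpdfstring{$c$}{c} odd, \texorpdfstring{$a$}{a} even}

Here $b$ is odd and $\mathbf 1$ alone generates. Since $W=\widetilde W\operatorname{diag}(1,c,\dots,c)$ with $c$ odd, we may replace $\widetilde W$ by $W$: the $2$-adic valuations of the determinants and the column spaces modulo $2$ are the same.

\emph{The divisibility.} For $k\ge1$ the number $\mathbf 1^TM^k\mathbf 1$ is even. For $k=2j+1$ it is $x^TMx$ with $x=M^j\mathbf 1$, and all $M_{ii}=ad_i$ are even, so \eqref{eq:parity} applies. For $k=2j$, $j\ge1$, it is congruent to $\mathbf 1^TM^j\mathbf 1$, which is even by induction. Let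
\[
Z=\langle M^k\mathbf 1:k\ge0\rangle,\qquad Z_+=\langle M^k\mathbf 1:k\ge1\rangle,\qquad r=\dim Z=\operatorname{rank}W .
\]
Then $Z_+\subset Z^\perp$. If $n$ is even, $\mathbf 1^T\mathbf 1$ is even too, so $Z\subset Z^\perp$ and $r\le n-r$. If $n$ is odd, $\mathbf 1\notin Z^\perp\supset Z_+$, so $\dim Z_+=r-1\le n-r$. In both cases $v_2(\det W)\ge n-r\ge\lfloor n/2\rfloor$.

\emph{The extremal case.} Assume $v_2(\det\widetilde W)=\lfloor n/2\rfloor$. Then $n-r=\lfloor n/2\rfloor=v_2(\det W)$, Lemma~\ref{lem:smith} applies to $W$, and by dimension $Z^\perp=Z$ ($n$ even) or $Z^\perp=Z_+$ ($n$ odd). So $Z^\perp\subset Z$.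

We need a description of $\mathbb F_2^n$ beyond $Z$. Let $\varphi\in\mathbb Z[x]$ be monic of degree $r$, reducing to the minimal polynomial of $\mathbf 1$ under $M$ over $\mathbb F_2$, and write $\varphi(M)\mathbf 1=2\eta$ with $\eta\in\mathbb Z^n$. Replacing the columns $M^{r+i}\mathbf 1$ of $W$ by $M^i\varphi(M)\mathbf 1=2M^i\eta$ for $0\le i\le n-r-1$, a unitriangular operation, gives
\[
\det W=2^{n-r}\det[\mathbf 1,\dots,M^{r-1}\mathbf 1,\eta,M\eta,\dots,M^{n-r-1}\eta].
\]
The last determinant is odd. Hence $\mathbf 1,\dots,M^{r-1}\mathbf 1$ is a basis of $Z$ and $\eta,\dots,M^{n-r-1}\eta$ are independent modulo $Z$.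

Suppose $2\mid\ell$ and let $u$ be a column of $\ell Q$ with $u\not\equiv0\pmod2$, which exists by Lemma~\ref{lem:level}(i). By \eqref{eq:column}, $u\in Z^\perp\subset Z$, so $u=q(M)\mathbf 1+2\beta$ with $q\in\mathbb Z[x]$, $\deg q\le r-1$ and $\beta\in\mathbb Z^n$. In $u^TM^ku$ the terms involving $\beta$ are multiples of $4$, so by \eqref{eq:column}
\[
0\equiv u^TM^ku\equiv\mathbf 1^TM^kq(M)^2\mathbf 1\pmod4\qquad(k\ge0).
\]
Thus $w:=q(M)^2\mathbf 1$ satisfies $W^Tw\equiv0\pmod4$, and $w\equiv0\pmod2$ by Lemma~\ref{lem:smith}. To exploit the congruence modulo $4$ further, divide by $\varphi$: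
\[
q^2=s\varphi+t_0,\qquad \deg t_0<r,\qquad \deg s\le 2(r-1)-r=r-2\le n-r-1,
\]
the last inequality because $2r\le n+1$. As $w=2s(M)\eta+t_0(M)\mathbf 1$ is even and $\mathbf 1,\dots,M^{r-1}\mathbf 1$ are independent, $t_0=2t$ with $t\in\mathbb Z[x]$. Now $w=2\bigl(s(M)\eta+t(M)\mathbf 1\bigr)$, and $W^Tw\equiv0\pmod4$ says that $s(M)\eta+t(M)\mathbf 1\in Z^\perp\subset Z$. So $s(M)\eta\in Z$, and independence of $\eta,\dots,M^{n-r-1}\eta$ modulo $Z$ gives $s\equiv0\pmod2$. Then $q^2\equiv0$, $q\equiv0$ and $u\equiv0\pmod2$, a contradiction. Hence $2\nmid\ell$ in this case.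

\subsection{\texorpdfstring{$c$}{c} even}

Now $a$ and $b$ are odd and $M\mathbf 1=c\,d\equiv0\pmod2$. The vector $d$ takes over as the generator, and $\mathbf 1$ has to be carried along. The plan is as before; for $n$ odd it again excludes $2\mid\ell$, while for $n$ even it determines $u$ only up to a multiple of $\mathbf 1$.

\emph{Parities.} For all $k\ge0$ the numbers $\mathbf 1^TM^kd$ and $d^TM^kd$ are even. Indeed $\mathbf 1^Td=2m$, and $\mathbf 1^TM^kd=c\,d^TM^{k-1}d$ for $k\ge1$. By \eqref{eq:parity}, $d^TM^{2j}d\equiv\mathbf 1^TM^jd\equiv0$; and $d^TM^{2j+1}d\equiv\sum_iad_i(M^jd)_i\equiv d^TM^jd$, which is even by induction.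

\emph{The divisibility.} Let
\[
Z_0=\langle M^kd:k\ge0\rangle,\qquad Z=Z_0+\langle\mathbf 1\rangle,\qquad r=\dim Z .
\]
By Lemma~\ref{lem:stable}, $Z$ is the column space of $\widetilde W$, and $Z_0\subset Z^\perp$ by the parities. If $n$ is even, $Z\subset Z^\perp$ and $r\le n-r$. If $n$ is odd, $\mathbf 1\notin Z^\perp\supset Z_0$, so $r-1=\dim Z_0\le n-r$. Again $v_2(\det\widetilde W)\ge n-r\ge\lfloor n/2\rfloor$. With the previous subsection this proves the divisibility in Proposition~\ref{prop:two}(i).

\emph{The extremal case.} Assume $v_2(\det\widetilde W)=\lfloor n/2\rfloor$. Then $\det\widetilde W\ne0$, so $n\ge5$ by Lemma~\ref{lem:five}; also $n-r=\lfloor n/2\rfloor$, so $r\ge3$ and $n-r\le r\le n-r+1$. By Lemma~\ref{lem:smith} and Lemma~\ref{lem:level}(i), $v_2(\ell)\le1$. By dimension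
\[
Z^\perp=Z\ (n\text{ even}),\qquad Z^\perp=Z_0\ (n\text{ odd}).
\]

The quotient $Z/\langle\mathbf 1\rangle$ is cyclic, generated by $d$, of dimension $r-1$. Let $\varphi\in\mathbb Z[x]$ be a monic lift, of degree $r-1$, of the minimal polynomial of $d$ in this quotient. Then $\mathbf 1,d,\dots,M^{r-2}d$ is a basis of $Z$, and
\[
\varphi(M)d=\varepsilon\mathbf 1+2\eta,\qquad \varepsilon\in\{0,1\},\ \eta\in\mathbb Z^n .
\]
If $n$ is odd, then $\varepsilon=0$, because $\mathbf 1\notin Z_0$. Replace the columns $M^{r-1+i}d$ of $\widetilde W$, $0\le i\le n-r-1$, by $M^i\varphi(M)d$, a unitriangular operation. The new column is $\varepsilon\mathbf 1+2\eta$ for $i=0$ and $\varepsilon c\,M^{i-1}d+2M^i\eta$ for $i\ge1$, where $i-1\le n-r-2\le r-2$. Subtracting multiples of the unreplaced columns $\mathbf 1$ and $M^{i-1}d$ we obtain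
\[
\det\widetilde W=2^{n-r}\det[\mathbf 1,d,\dots,M^{r-2}d,\eta,\dots,M^{n-r-1}\eta],
\]
so the last determinant is odd and, over $\mathbb F_2$,
\begin{equation}\label{eq:basis}
\mathcal B=\{\mathbf 1\}\cup\{M^jd\}_{0\le j\le r-2}\cup\{M^i\eta\}_{0\le i\le n-r-1}\quad\text{is a basis of }\mathbb F_2^n .
\end{equation}

Suppose $2\mid\ell$ and let $u$ be any column of $\ell Q$. By \eqref{eq:column}, $u\in Z^\perp\subset Z$, so
\[
u=g(M)d+h\mathbf 1+2\beta,\qquad g\in\mathbb Z[x],\ \deg g\le r-2,\ h\in\{0,1\},\ \beta\in\mathbb Z^n .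
\]
If $n$ is odd, then $u\in Z_0$, which has basis $d,\dots,M^{r-2}d$, so we take $h=0$. By \eqref{eq:column}, modulo $4$,
\[
0\equiv u^TM^ku\equiv d^TM^kg(M)^2d+2h\,\mathbf 1^TM^kg(M)d+h\,\mathbf 1^TM^k\mathbf 1\qquad(k\ge0).
\]
The middle term vanishes modulo $4$ by the parities. In the last term $\mathbf 1^TM\mathbf 1=2mc\equiv0$ and $\mathbf 1^TM^k\mathbf 1=c^2\,d^TM^{k-2}d\equiv0\pmod4$ for $k\ge2$, since $c$ is even. With $w:=g(M)^2d$, whose reduction lies in $Z_0$, this gives
\begin{equation}\label{eq:mod4}
d^TM^kw\equiv0\pmod4\ (k\ge1),\qquad d^Tw\equiv-hn\pmod4 .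
\end{equation}
Lemma~\ref{lem:smith} cannot be applied directly, because we have no control of $\mathbf 1^Tw$ modulo $4$. Instead we test $w$ against the basis $\mathcal B$. For $i\ge1$,
\[
2w^TM^i\eta=w^TM^i\varphi(M)d-\varepsilon c\,w^TM^{i-1}d\equiv0\pmod4,
\]
by \eqref{eq:mod4} and because $c$ and $w^TM^{i-1}d$ are even. So $w^TM^i\eta$ is even for $i\ge1$. Also $w\in Z_0\subset Z^\perp$ is orthogonal to $\mathbf 1$ and to all $M^jd$. Only $\eta$ itself is left.

\smallskip
\emph{$n$ odd.} Here $h=\varepsilon=0$, so \eqref{eq:mod4} has right side $0$ for all $k\ge0$ and $2w^T\eta=w^T\varphi(M)d\equiv0\pmod4$. So $w$ is orthogonal to all of $\mathcal B$ and $w\equiv0\pmod2$. In particular $g(M)^2d=0$ in $Z/\langle\mathbf 1\rangle$, so $\varphi\mid g^2$ modulo $2$. Division by the monic polynomial $\varphi$ therefore has even remainder: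
\begin{equation}\label{eq:division}
g^2=s\varphi+2t,\qquad \deg t<r-1,\qquad \deg s\le2(r-2)-(r-1)=r-3 .
\end{equation}
Hence $w=2\bigl(s(M)\eta+t(M)d\bigr)$. By \eqref{eq:mod4} and the parities, $d^TM^ks(M)\eta\equiv0\pmod2$ for all $k\ge0$, that is, $s(M)\eta\in Z_0^\perp=Z$. As $\deg s\le r-3\le n-r-1$, \eqref{eq:basis} gives $s\equiv0\pmod2$. So $g^2\equiv0$, $g\equiv0$ and $u\equiv0\pmod2$. This holds for every column, contradicting Lemma~\ref{lem:level}(i). Hence $2\nmid\ell$ when $n$ is odd.

\smallskip
\emph{$n$ even.} Now $w$ is orthogonal to $\mathcal B\setminus\{\eta\}$. So is $\mathbf 1$: it lies in $Z=Z^\perp$, and $\mathbf 1^TM^i\eta=c\,d^TM^{i-1}\eta$ is even for $i\ge1$. The vectors orthogonal to these $n-1$ independent vectors form a line, which is therefore $\langle\mathbf 1\rangle$. Thus $w\in\langle\mathbf 1\rangle$, again $\varphi\mid g^2$ modulo $2$, and \eqref{eq:division} holds. This time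
\[
w=\varepsilon\,s(M)\mathbf 1+2\bigl(s(M)\eta+t(M)d\bigr).
\]
Writing $s=\sum_js_jx^j$, for $k\ge1$ we have $d^TM^ks(M)\mathbf 1=\sum_js_j\,c\,d^TM^{k+j-1}d\equiv0\pmod4$. So \eqref{eq:mod4} and the parities give $d^TM^ks(M)\eta\equiv0\pmod2$ for $k\ge1$. In other words $Ms(M)\eta$ is orthogonal to every $M^jd$, $j\ge0$; it is orthogonal to $\mathbf 1$ because $\mathbf 1^TM=c\,d^T\equiv0$. Hence $Ms(M)\eta\in Z^\perp=Z$. As $\deg(xs)\le r-2\le n-r-1$, \eqref{eq:basis} gives $s\equiv0$, so $g\equiv0$ and
\[
u\equiv h\mathbf 1\pmod2 .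
\]
Every column of $\ell Q$ is thus constant modulo $2$, and by Lemma~\ref{lem:level}(iv), applied to what has just been shown, so is every row. Since $\ell Q\not\equiv0\pmod2$, $\ell Q\equiv J\pmod2$. This completes the proof of Proposition~\ref{prop:two}(i).

\subsection{\texorpdfstring{$a$}{a} and \texorpdfstring{$c$}{c} odd}

Now $b$ is even and $M\equiv D\pmod2$. So $M^kd\equiv d\pmod2$ for all $k$, $\operatorname{rank}\widetilde W\le2$ and $2^{n-2}\mid\det\widetilde W$. If $\det\widetilde W/2^{\lfloor n/2\rfloor}$ were an odd integer, then $\det\widetilde W\ne0$, so $n\ge5$ by Lemma~\ref{lem:five}; but then $n-2>\lfloor n/2\rfloor$, a contradiction. This is the last claim of Proposition~\ref{prop:two}(ii).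

In fact more is true: $N:=(M^2-M)/2$ is integral, since $M^2-M\equiv D^2-D\equiv0\pmod2$. The monic polynomials $(x^2-x)^jx^i$ with $i\in\{0,1\}$ have degree $2j+i$, so unitriangular column operations give
\[
\det W=2^{\sum_{k<n}\lfloor k/2\rfloor}\det[\mathbf 1,M\mathbf 1,N\mathbf 1,NM\mathbf 1,N^2\mathbf 1,\dots],\qquad \sum_{k=0}^{n-1}\Bigl\lfloor\frac k2\Bigr\rfloor=\Bigl\lfloor\frac{(n-1)^2}4\Bigr\rfloor=E ,
\]
where the matrix has the $n$ columns $N^jM^i\mathbf 1$ with $i\in\{0,1\}$, $0\le2j+i<n$. As $\det W=c^{n-1}\det\widetilde W$ with $c$ odd, $2^E\mid\det\widetilde W$. If $v_2(\det\widetilde W)=E$, these columns generate $\mathbb Z_{(2)}^n$, where $\mathbb Z_{(2)}$ is the ring of rational numbers with odd denominator. For a mate $H$ the matrix $N'=(M'^2-M')/2=Q^TNQ$ is integral for the same reason as $N$, and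
\[
Q^TN^jM^i\mathbf 1=N'^jM'^iQ^T\mathbf 1=N'^jM'^i\mathbf 1
\]
is integral. So $Q^T\mathbb Z_{(2)}^n\subset\mathbb Z_{(2)}^n$, that is, $2\nmid\ell$. This proves Proposition~\ref{prop:two}(ii). \qed

\section{From congruences to \texorpdfstring{$Q=\frac2nJ-P$}{Q = (2/n)J - P}}\label{sec:global}

At each surviving prime $p$ the matrix $\ell Q$ is a multiple of $J$ modulo $p$. These congruences fit together, and since the columns of $Q$ are unit vectors with entries summing to $1$, very little freedom remains.

\begin{proposition}\label{prop:global}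
Let $E$ be as in Theorem~\ref{thm:E}, let $\det\widetilde W/2^E$ be odd and square-free, and let $H$ be a mate of $G$ with $\ell>1$. Then $Q=\frac2nJ-P$ for a permutation matrix $P$.
\end{proposition}
\begin{proof}
As $\det\widetilde W\neq0$, $n\ge5$ by Lemma~\ref{lem:five}. An odd prime $p\mid\ell$ divides $\det\widetilde W$ exactly once, and Proposition~\ref{prop:A} applies. If $2\mid\ell$, then $ac$ is even by Proposition~\ref{prop:two}(ii), and Proposition~\ref{prop:two}(i) applies. So $\ell$ is square-free, and for every prime $p\mid\ell$ we have $\ell Q\equiv h_pJ\pmod p$ with $p\nmid h_p$. By the Chinese remainder theorem there is an integer $h$ with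
\[
\ell Q\equiv hJ\pmod\ell,\qquad \gcd(h,\ell)=1,\qquad |h|\le\ell/2,\qquad h\neq0 .
\]
Let $u=h\mathbf 1+\ell y$ be a column of $\ell Q$, $y\in\mathbb Z^n$. From $\mathbf 1^Tu=\ell$ we get $\ell\mid hn$, so $\ell\mid n$; put $n=k\ell$. Then $\sum y_i=1-hk$. Dividing $u^Tu=\ell^2$ by $\ell$ gives $h^2k+2h(1-hk)+\ell\sum y_i^2=\ell$, that is,
\[
\ell\Bigl(\sum y_i^2-1\Bigr)=h(hk-2).
\]
As $\gcd(h,\ell)=1$, we may write $hk=2+\ell s$ with $s\in\mathbb Z$, and then
\[
\sum y_i^2=1+hs,\qquad \sum y_i=-1-\ell s,\qquad \sum y_i^2\ge\Bigl|\sum y_i\Bigr| ,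
\]
the inequality because the $y_i$ are integers.

\emph{Case $s\ge1$.} Then $1+hs\ge1+\ell s$ forces $h\ge\ell$, which is impossible.

\emph{Case $s=-\sigma\le-1$.} Then $1-h\sigma\ge\ell\sigma-1$, so $(\ell+h)\sigma\le2$; with $\ell+h\ge\ell/2$ this gives $\ell\sigma\le4$. Since $\ell\ge2$, $hk=2-\ell\sigma\le0$, so $k\le|h|k=\ell\sigma-2\le2$. As $\ell\le4$ is square-free, $\ell\in\{2,3\}$. If $\ell=2$, then $n=k\ell\le4$. If $\ell=3$, then $\sigma=1$, $k\le1$ and $n\le3$. Both contradict $n\ge5$.

\emph{Case $s=0$.} Then $hk=2$, $\sum y_i^2=1$ and $\sum y_i=-1$, so $y=-e_j$ for some $j$, and the column of $Q$ is $\frac h\ell\mathbf 1-e_j=\frac2n\mathbf 1-e_j$.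

Since $s$ depends only on $h,k,\ell$, the case $s=0$ holds for every column. The columns of the invertible matrix $Q$ are distinct, so the indices $j$ form a permutation.
\end{proof}

\section{Excluding the reflection}\label{sec:reflection}

It remains to treat the matrices of Example~\ref{ex:path}. We compute what such a $Q$ does to $G$ and find that $G$ must be too regular to have $\det\widetilde W\neq0$.

\begin{proposition}\label{prop:noreflection}
If $\det\widetilde W\neq0$ and $H$ is a mate of $G$, then $Q$ is not of the form $\frac2nJ-P$ with a permutation matrix $P$.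
\end{proposition}
\begin{proof}
Suppose $Q=\frac2nJ-P$. Then $Q=RP$ with $R=\frac2nJ-I=R^T$. Relabel $H$ so that $M'$ becomes $PM'P^T$; then $\widetilde W'$ becomes $P\widetilde W'$ and $Q$ becomes $QP^T=R$. So we may take $Q=R$ and $M'=RMR$. Let
\[
\delta=\frac{2m}n,\qquad f=d-\delta\mathbf 1,\qquad\text{so}\quad\sum f_i=0,
\]
be the average degree and the deviation from it. Then $d'=Rd=2\delta\mathbf 1-d=d-2f$. As $JM=c\,\mathbf 1d^T$ and $JMJ=2mc\,J$,
\begin{equation}\label{eq:RMR}
M'=M-\frac{2c}n(\mathbf 1d^T+d\mathbf 1^T)+\frac{8cm}{n^2}J,\qquad M'_{ij}=M_{ij}-\frac{2c}n(f_i+f_j).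
\end{equation}
On the diagonal, $M'_{ii}=ad'_i=a(d_i-2f_i)$, so $2af_i=\frac{4c}nf_i$ for all $i$. If $f=0$, then $d$ is a multiple of $\mathbf 1$ and $\det\widetilde W=0$. So $f\ne0$ and
\[
a=\frac{2c}n,\qquad \alpha=\frac2n,\qquad b=\frac{c(n-2)}n .
\]
Off the diagonal \eqref{eq:RMR} becomes, with $\kappa=\frac{n-2}2>0$,
\begin{equation}\label{eq:sums}
A'_{ij}-A_{ij}=-\frac{f_i+f_j}\kappa\in\{-1,0,1\}\qquad(i\neq j).
\end{equation}
So for $i\ne j$ the sum $f_i+f_j$ lies in $\{-\kappa,0,\kappa\}$; if it is $\kappa$, then $i$ and $j$ are adjacent in $G$, and if it is $-\kappa$, they are not. Since $f\ne0$ has sum $0$, it takes at least two values, the least negative and the greatest positive. Recall $n\ge5$ (Lemma~\ref{lem:five}).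

\emph{At least four values} $x_1<x_2<x_3<x_4$: then $x_1+x_2<x_1+x_3<x_1+x_4<x_2+x_4$ are four distinct allowed sums, which is impossible.

\emph{Exactly three values} $x<y<z$: the sums $x+y<x+z<y+z$ must be $-\kappa,0,\kappa$, so $(x,y,z)=(-\kappa,0,\kappa)$. The values $\pm\kappa$ occur once each, since $\pm2\kappa$ is not an allowed sum. The vertex with $f=\kappa$ is adjacent to all vertices with $f=0$, and the vertex with $f=-\kappa$ to none of them. The vertices with $f=0$ all have degree $\delta$, hence all have $\delta-1$ neighbors in their own class.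

\emph{Two values $x<0<y$, both occurring at least twice}: the sums $2x<x+y<2y$ are $-\kappa,0,\kappa$, so $x=-\kappa/2$ and $y=\kappa/2$. The $y$-class is a clique and the $x$-class is independent. Degrees are constant on each class, hence so is the number of neighbors in the other class.

\emph{Two values, one occurring once}: the other value $v\neq0$ occurs $n-1\ge2$ times, and the single value is $-(n-1)v$. Then $2v=\pm\kappa$, and the allowed sum $v-(n-1)v=-(n-2)v$ equals $\mp\frac{n-2}2\kappa$. So $\frac{n-2}2\in\{0,1\}$ and $n\in\{2,4\}$, contradicting $n\ge5$.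

In the two surviving cases the classes on which $f$ is constant form an equitable partition: the number of neighbors of a vertex in a given class depends only on the class of the vertex. Degrees are constant on classes as well. So the vectors constant on classes form a space of dimension at most $3$, invariant under $A$ and $D$, hence under $M$, and containing $\mathbf 1$ and $d$. It contains all columns of $\widetilde W$, so $\operatorname{rank}\widetilde W\le3<n$, contradicting $\det\widetilde W\neq0$.
\end{proof}

\begin{remark}\label{rem:family}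
The two-class case does occur when $\det\widetilde W=0$. Let $B$ be a $t$-regular bipartite graph with parts $X,Y$ of size $N\ge2$, $t\ge1$, and let $G$ be $B$ with $Y$ made a clique and $H$ be $B$ with $X$ made a clique. Put $n=2N$ and $\alpha=2/n=1/N$, so $c=N$, $a=1$, $b=N-1$. Here $f=-\frac{N-1}2$ on $X$ and $f=\frac{N-1}2$ on $Y$, and $\frac{2c}n=1$. With $R=\frac2nJ-I$, formula \eqref{eq:RMR} for $RMR$, which uses only $M\mathbf 1=cd$ and $\mathbf 1^Td=2m$, shows that passing from $M$ to $RMR$ adds $N-1=b$ to all entries inside $X$, subtracts $b$ from all entries inside $Y$, and leaves the others unchanged; so $RMR=cA_\alpha(H)$. As $R\mathbf 1=\mathbf 1$ gives $RJR=J$, the complements are cospectral too, and $H$ is a mate of $G$. The vectors constant on $X$ and on $Y$ form a space of dimension $2$ containing all columns of $\widetilde W$, so $\det\widetilde W=0$.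

The vertices of larger degree form $Y$ in $G$ and $X$ in $H$, so an isomorphism from $G$ to $H$ would be an automorphism of $B$ exchanging $X$ and $Y$. For $N=2$, $t=1$ this is Example~\ref{ex:path}. For $N=6$, $t=3$ let $x_1,\dots,x_6$ have neighborhoods
\[
y_1y_2y_3,\quad y_1y_2y_3,\quad y_1y_4y_5,\quad y_2y_5y_6,\quad y_3y_4y_6,\quad y_4y_5y_6 .
\]
Then $x_1,x_2$ have the same neighborhood, while the neighborhoods $x_1x_2x_3$, $x_1x_2x_4$, $x_1x_2x_5$, $x_3x_5x_6$, $x_3x_4x_6$, $x_4x_5x_6$ of $y_1,\dots,y_6$ are distinct. So no such automorphism exists, and $G$ is not DGA$_{1/6}$S.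
\end{remark}

\begin{proof}[Proof of Theorems~\ref{thm:E} and~\ref{thm:main}]
The cases $n=1$ and $G$ edgeless were settled at the beginning of Section~\ref{sec:Q}. Otherwise the divisibility in Theorem~\ref{thm:E} is part of Proposition~\ref{prop:two}. If $\det\widetilde W/2^E$ is odd and square-free and $H$ is a mate of $G$, then Propositions~\ref{prop:global} and~\ref{prop:noreflection} give $\ell=1$, and $G\cong H$ by Lemma~\ref{lem:level}(iii). This proves Theorem~\ref{thm:E}.

For Theorem~\ref{thm:main}: if $ac$ is even, then $E=\lfloor n/2\rfloor$ and the two hypotheses coincide; if $ac$ is odd, the hypothesis of Theorem~\ref{thm:main} fails for $n\ge2$, for graphs with an edge by Proposition~\ref{prop:two}(ii) and for edgeless graphs because the determinant is $0$.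
\end{proof}

\begin{thebibliography}{9}
\bibitem{LiSun} Shuchao Li and Wanting Sun, \emph{An arithmetic criterion for graphs being determined by their generalized $A_\alpha$-spectrum}, arXiv:2103.04010 (2021).
\end{thebibliography}

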